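# Graphs of prescribed Fourier dimension over a closed set

## 1. A random function between two trees

Throughout, $e(z)=e^{2\pi i z}$, $\langle u\rangle = 1+|u|$, and $\widehat\mu(\xi)=\int e(-\xi\cdot x)\,d\mu(x)$ for a finite Borel measure $\mu$ on $\mathbb R^d$, $d=1,2$. For a measure $\mu$ and a set $P$, $\mu_P$ is the restriction of $\mu$ to $P$. We write $\mathcal P(K)$ for the Borel probability measures supported on $K$.

We start with a construction. Its input is a nonempty compact, totally disconnected set $E\subset[0,1]$ and a probability measure $\lambda$ on $[0,1]$ without atoms, with support $F=\operatorname{supp}\lambda$. Its output is a random continuous function $f\colon E\to F$.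

*The tree over $E$.* The set $E$ is closed and contains no nondegenerate interval, so $\mathbb R\setminus E$ is dense. Cut $E$ at finitely many points outside $E$: the parts of $E$ between consecutive cuts are relatively clopen in $E$. With more and more cuts we get finite partitions $\Pi_0=\{E\},\Pi_1,\Pi_2,\dots$ of $E$, each refining the previous one, into nonempty relatively clopen pieces of the form $P=E\cap I$, where $I\subset[0,1]$ is an interval and distinct pieces of one partition have disjoint intervals. How fine $\Pi_n$ should be is decided later; this will be the main choice of the whole proof. For $P\in\Pi_n$, $n\ge1$, let $P^-\in\Pi_{n-1}$ be its parent.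

*The tree over $F$.* Let $\mathcal D_n$ be the set of half-open dyadic intervals $Q\subset[0,1)$ of length $2^{-n}$ with $\lambda(Q)>0$. Since $\lambda(\{1\})=0$, $\mathcal D_0=\{[0,1)\}$ and $\lambda([0,1))=1$.

*The random map of trees.* Put $Q_0(E)=[0,1)$. Given all choices up to level $n-1$, choose for each $P\in\Pi_n$ an interval $Q_n(P)\in\mathcal D_n$ contained in $Q:=Q_{n-1}(P^-)$: the interval $Q'\subset Q$ is chosen with probability $\lambda(Q')/\lambda(Q)$, and the choices for different $P\in\Pi_n$ are conditionally independent. (These probabilities add up to $1$, because halves of $\lambda$-measure zero contribute nothing.) For $x\in P\in\Pi_n$ write $Q_n(x)=Q_n(P)$.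

*The function.* The closed intervals $\overline{Q_n(x)}$ are nested with lengths $2^{-n}$. Let $f(x)$ be their unique common point. Since $\lambda(Q_n(x))>0$, the interval $Q_n(x)$ meets $F$; so $f(x)$ is within $2^{-n}$ of $F$ for every $n$, and $f(x)\in F$ because $F$ is closed. If $x,x'$ lie in the same $P\in\Pi_n$, then $|f(x)-f(x')|\le2^{-n}$. As $P$ is relatively open in $E$, $f$ is continuous.

Here is the first level by hand, with $\lambda$ Lebesgue measure. Let $\Lambda_Q(\eta)$ be the Fourier transform of the uniform probability on $Q$, and write $L=\Lambda_{[0,1/2)}(\eta)$, $R=\Lambda_{[1/2,1)}(\eta)=e(-\eta/2)L$, so $\Lambda_{[0,1)}(\eta)=\frac12(L+R)$. Each $P\in\Pi_1$ flips a fair coin to go to the left or the right half. Then $\Lambda_{Q_1(P)}-\Lambda_{[0,1)}=\pm\frac12(L-R)$, and for $\mu\in\mathcal P(E)$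
$$\sum_{P\in\Pi_1}\widehat{\mu_P}(\xi)\big(\Lambda_{Q_1(P)}(\eta)-\Lambda_{[0,1)}(\eta)\big)=\tfrac12\Lambda_{[0,1/2)}(\eta)\,(1-e(-\eta/2))\sum_{P\in\Pi_1}\epsilon_P\,\widehat{\mu_P}(\xi)$$
with independent signs $\epsilon_P=\pm1$. So the first step of the construction costs a random signed sum of typical size $\big(\sum_P|\widehat{\mu_P}(\xi)|^2\big)^{1/2}$, multiplied by a factor that decays in $\eta$. The analysis of every level will look like this.

The purpose of the construction is to move a measure $\mu$ from $E$ to the graph of $f$, by $\nu=(\mathrm{id},f)_*\mu$, without losing the rate at which its Fourier transform decays, while the range of $f$ stays in a set $F$ of our choice. We now say why one wants this.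

## 2. Fourier dimension of a graph

**Definition.** Let $K\subset\mathbb R^d$, $d\in\{1,2\}$. The Fourier dimension $\dim_{\rm F}K$ is the supremum of all $0\le s\le d$ for which there are $\mu\in\mathcal P(K)$ and $C>0$ with $|\widehat\mu(\xi)|\le C|\xi|^{-s/2}$ for $\xi\in\mathbb R^d$.

For probability measures $|\widehat\mu|\le1$, so the bound $C|\xi|^{-s/2}$ can be replaced by $C\langle\xi\rangle^{-s/2}$ at the price of a constant. If a measure satisfies such a bound we say that it has *decay exponent* $s$; then it has every smaller exponent too. Note the cap $s\le d$, and note that $\dim_{\rm F}$ is monotone in $K$.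

For a nonempty closed $E\subset[0,1]$ and $f\colon E\to\mathbb R$, let $G_f=\{(x,f(x)):x\in E\}\subset\mathbb R^2$. $C(E)$ is the space of continuous real functions on $E$ with the sup norm. The problem comes from Jonathan M. Fraser, Tuomas Orponen, Tuomas Sahlsten, "On Fourier analytic properties of graphs", arXiv:1211.4803 (2012).

**Question.** For any closed set $E\subset[0,1]$ and any $0\le s\le\dim_{\rm F}E$, does there exist $f\in C(E)$ with $\dim_{\rm F}G_f=s$?

The following facts are given as known: $\dim_{\rm F}G_f\le1$ and $\dim_{\rm F}G_f\le\dim_{\rm F}E$ for every $f\colon E\to\mathbb R$; every $s\in[0,1]$ is $\dim_{\rm F} G_f$ for some closed $E$ and some $f\in C(E)$; and for $E=[0,1]$ every $s\in[0,1]$ occurs. Here is what we shall prove.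

**Theorem A.** Let $E\subset[0,1]$ be nonempty and closed, and let $0\le s\le\dim_{\rm F}E$. Then some $f\in C(E)$ has $\dim_{\rm F}G_f=s$. Together with $\dim_{\rm F}G_f\le\dim_{\rm F}E$ this gives $\{\dim_{\rm F}G_f:f\in C(E)\}=[0,\dim_{\rm F}E]$.

**Theorem A′.** For each $s\in[0,\dim_{\rm F}E]$, the set $\{f\in C(E):\dim_{\rm F}G_f=s\}$ is dense in $C(E)$. Moreover $\{f:\dim_{\rm F}G_f=0\}$ is residual, so the level sets with $s>0$ are dense and meager.

**Theorem B (lifting).** Let $E\subset[0,1]$ be nonempty, compact and totally disconnected. Let $s\in(0,1]$ and $\lambda\in\mathcal P([0,1])$, $F=\operatorname{supp}\lambda$, with $|\widehat\lambda(\eta)|\le C_t\langle\eta\rangle^{-t/2}$ for every $t<s$. Let $\mu_1,\mu_2,\dots\in\mathcal P(E)$ satisfy $|\widehat{\mu_i}(\xi)|\le C_i\langle\xi\rangle^{-t_i/2}$ with $0<t_i<s$. Then there is one $f\in C(E)$ with $f(E)\subset F$ such that $\nu_i=(\mathrm{id},f)_*\mu_i$ satisfies, for all $i$ and all $\varepsilon>0$,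
$$|\widehat{\nu_i}(\zeta)|\le C_{i,\varepsilon}\langle\zeta\rangle^{-t_i/2+\varepsilon},\qquad\zeta\in\mathbb R^2.$$

Constants $C$ may change from line to line. Let us collect three elementary observations and then look at small cases.

**Observation 1 (atoms).** A finite measure $\mu$ on $\mathbb R$ with $\widehat\mu\to0$ at infinity has no atoms. Indeed $\mu(\{x\})=\lim_{T\to\infty}\frac1{2T}\int_{-T}^T\widehat\mu(\xi)e(\xi x)\,d\xi$: by Fubini the average equals $\int\frac1{2T}\int_{-T}^Te(\xi(x-y))\,d\xi\,d\mu(y)$, whose inner average is bounded by $1$ and tends to $1_{\{y=x\}}$. The average of a function tending to $0$ tends to $0$.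

**Observation 2 (lines).** If $\nu$ is a finite measure on $\mathbb R^2$ with $|\widehat\nu(\zeta)|\le C\langle\zeta\rangle^{-\beta/2}$, $\beta>0$, then $\nu(\ell)=0$ for every line $\ell$. Indeed, let $\omega$ be a unit normal to $\ell$. The image of $\nu$ under $z\mapsto\omega\cdot z$ has transform $r\mapsto\widehat\nu(r\omega)\to0$, so it has no atoms, and $\nu(\ell)$ is the mass of one point.

**Observation 3 (affine maps).** If $\nu'$ is the image of $\nu$ under an invertible affine map $z\mapsto Az+v$, then $|\widehat{\nu'}(\zeta)|=|\widehat\nu(A^T\zeta)|$, and $|A^T\zeta|$ is comparable to $|\zeta|$. So invertible affine maps preserve $\dim_{\rm F}$.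

**Small cases.**

1. *$s=0$, any $E$.* Let $f$ be the restriction of an affine function. Then $G_f$ lies in a line, so by Observation 2 no measure on $G_f$ has positive decay exponent: $\dim_{\rm F}G_f=0$.
2. *$E$ the middle-third Cantor set.* Here $\dim_{\rm F}E=0$, so case 1 is all there is. To see this, suppose $\mu\in\mathcal P(E)$ has positive decay exponent, and let $\mu_n$ be its image under $x\mapsto3^nx$ mod $1$ on the circle. Its $k$-th Fourier coefficient is $\widehat\mu(3^nk)\to0$ for each integer $k\ne0$, so $\mu_n$ tends weakly to Lebesgue measure. But deleting ternary digits maps $E$ into $E$ mod $1$, so no $\mu_n$ charges $(\frac13,\frac23)$, a contradiction.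
3. *$E=[0,1]$, $s=1$.* Take $f(x)=x^2$ and $\nu=(\mathrm{id},f)_*$(Lebesgue). The phase $\xi x+\eta x^2$ has derivative $\xi+2\eta x$ and second derivative $2\eta$. If $|\xi|\ge4|\eta|$, the derivative is monotone and at least $|\xi|/2$ in size, and van der Corput's lemma gives $|\widehat\nu|\le C/|\xi|$. If $|\xi|<4|\eta|$, the second derivative version gives $C|\eta|^{-1/2}$. So $\nu$ has decay exponent $1$.

Case 3 is optimal, by the first of the known bounds. We prove both bounds for continuous $f$, which is all that is needed.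

**Proposition 1.** For $f\in C(E)$, $\dim_{\rm F}G_f\le1$ and $\dim_{\rm F}G_f\le\dim_{\rm F}E$.

*Proof.* Let $\nu\in\mathcal P(G_f)$ have decay exponent $\beta$, and let $\pi$ be its projection to the $x$-axis. Then $\pi\in\mathcal P(E)$, $\nu=(\mathrm{id},f)_*\pi$, and $\widehat\pi(\xi)=\widehat\nu(\xi,0)$. Suppose $\beta>1$. Then $\widehat\pi\in L^2$, so $\pi$ has a density $w\in L^2$. For each fixed $\eta$, the function $\xi\mapsto\widehat\nu(\xi,\eta)$ is the Fourier transform of $w(x)e(-\eta f(x))$ (extended by $0$ off $E$), so Plancherel gives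
$$\int|w|^2\,dx=\int|\widehat\nu(\xi,\eta)|^2d\xi\le C\int(1+|\xi|+|\eta|)^{-\beta}d\xi\le C_\beta(1+|\eta|)^{1-\beta}.$$
The right side tends to $0$ as $|\eta|\to\infty$, while the left side is a positive constant, a contradiction. So $\beta\le1$, which proves the first bound. Then $\pi\in\mathcal P(E)$ has decay exponent $\beta\le1$, so $\beta\le\dim_{\rm F}E$. $\square$

## 3. The product measure, sampled once and sampled at every scale

Let $\mu\in\mathcal P(E)$ and $\lambda\in\mathcal P([0,1])$ both have decay exponent $t$. The product measure has exactly the decay we want: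
$$|\widehat\mu(\xi)\widehat\lambda(\eta)|\le C\big(\langle\xi\rangle\langle\eta\rangle\big)^{-t/2}\le C\langle(\xi,\eta)\rangle^{-t/2},$$
because $\langle\xi\rangle\langle\eta\rangle\ge1+|\xi|+|\eta|$. Its only defect is that it lives on $E\times F$ and not on a graph. So we try to replace the measure $\lambda$ on each fiber $\{x\}\times[0,1]$ by a point mass, chosen at random so that the mean is still $\mu\times\lambda$.

**One-shot sampling.** Cut $E$ into finitely many relatively clopen pieces $P$, choose independent $y_P$ with law $\lambda$, and let $f_1=y_P$ on $P$. The lifted measure has transform $\sum_P\widehat{\mu_P}(\xi)e(-\eta y_P)$, with mean $\widehat\mu(\xi)\widehat\lambda(\eta)$ and variance at most $\sum_P|\widehat{\mu_P}(\xi)|^2\le\max_P\mu(P)$. For fine partitions this is a good approximation on any fixed bounded set of frequencies. But the graph of $f_1$ lies in finitely many horizontal lines, so $\dim_{\rm F}G_{f_1}=0$ by Observation 2: for $\xi=0$ the transform is that of a purely atomic measure and does not tend to $0$. One finite partition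 can serve only a bounded range of frequencies, and choosing fresh values at each refinement would destroy continuity.

**Sampling along a tree.** This is why Section 1 refines the choice gradually: at stage $n$ the fiber measure over $x$ is $\lambda$ conditioned to $Q_n(x)$, the mean stays $\mu\times\lambda$, and $f$ is continuous. We then have to control infinitely many stages. The fluctuation at stage $n$ is a sum of independent terms of size at most $\kappa_n(\eta)|\widehat{\mu_P}(\xi)|$, $P\in\Pi_n$, where $\kappa_n(\eta)$ bounds the change of the conditioned transform. So with $\sigma_n(\xi)^2=\sum_{P\in\Pi_n}|\widehat{\mu_P}(\xi)|^2$ its size is about $\kappa_n(\eta)\sigma_n(\xi)$. Three difficulties appear.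

*Large $|\xi|$.* Each $|\widehat{\mu_P}(\xi)|^2$ is small, but bounding them one by one produces a factor $\#\Pi_n$, which is useless when $\Pi_n$ is very fine. One needs a bound for the sum of squares that does not see the number of pieces. This is Lemma 2 in the next section.

*Large $|\eta|$, small $|\xi|$.* At $\xi=0$, $\sigma_n(0)^2=\sum_P\mu(P)^2$ is a fixed positive number for each $n$. So the early stages must be handled through the decay of $\kappa_n(\eta)$. Conditioning $\lambda$ to an interval $Q$ divides by $\lambda(Q)$, so the bound for $\kappa_n$ contains a factor $\theta_n\approx\max_Q\lambda(Q)^{-1}$. For Lebesgue measure $\theta_n=2^n$ for $n\ge1$. To resolve frequencies $|\zeta|\approx2^j$ we shall run the stages up to $n=2j$, and there the bound $\theta_n|\eta|^{-t/2}$ says nothing.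

The way out is that the two trees need not be refined at comparable speeds. We choose $\Pi_n$ *after* looking at $\lambda$, and so fine that $\mu(P)\le\theta_n^{-n}$. Then at each stage one of two things happens: either $\theta_n\le2^{j\varepsilon}$, and conditioning costs only $2^{j\varepsilon}$; or $\theta_n>2^{j\varepsilon}$, and then $\sigma_n\le\theta_n^{-n/2}\le2^{-j\varepsilon n/2}$, which is at most $2^{-j/2}$ as soon as $n\ge1/\varepsilon$. Only the finitely many stages $n<1/\varepsilon$ are left, where $\theta_n$ is bounded.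

*Connected $E$.* If $E$ contains an interval, there are no clopen partitions, and independent choices on neighboring pieces would make $f$ discontinuous. The cure is in Section 7: build $f$ on a totally disconnected subset and make it affine on the gaps. Affine parts lie in lines, and lines are null for the measures that matter.

## 4. Cutting a measure into intervals without counting the pieces

To see what one can expect, take Lebesgue measure on $[0,1]$ and $m$ intervals of length $1/m$. The sum of squares is $m\sin^2(\pi\xi/m)/(\pi\xi)^2$. For an integer $\xi\geq1$ and $m=2\xi$ it equals $2/(\pi^2\xi)$; and for all $m$ and $\xi\ne0$ it is at most $\min(1/m,m/(\pi\xi)^2)\le1/(\pi|\xi|)$. So the sum decays like $|\xi|^{-1}$ uniformly in $m$, and no faster. This explains the restriction $t<1$ below.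

**Lemma 2.** Let $\mu$ be a probability measure on $[0,1]$ with $|\widehat\mu(u)|\le C_0\langle u\rangle^{-t/2}$, $0<t<1$. There is $C=C(C_0,t)$ such that for every finite family of disjoint intervals $I_1,\dots,I_m\subset[0,1]$ and every $\xi\in\mathbb R$,
$$\sum_j|\widehat{\mu_{I_j}}(\xi)|^2\le C\log^2(2+|\xi|)\,\langle\xi\rangle^{-t}.$$

**Step 1: linearize.** The aim is to write the square root of the sum as a single Fourier transform. Let $S\ge0$ be the square root of the left side; assume $S>0$. With $a_j=\overline{\widehat{\mu_{I_j}}(\xi)}/S$ we have $\sum|a_j|^2=1$ and $\sum_ja_j\widehat{\mu_{I_j}}(\xi)=S$. Put $A=\sum_ja_j1_{I_j}$. Then $S=\widehat{A\mu}(\xi)$.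

**Step 2: the convolution formula.** We claim
$$S=\int\widehat A(u)\,\widehat\mu(\xi-u)\,du.\tag{1}$$
The integral converges absolutely: $\widehat A(u)=O(\langle u\rangle^{-1})$ and $\widehat\mu(\xi-u)=O_\xi(\langle u\rangle^{-t/2})$. Let $\rho\ge0$ be an even smooth compactly supported function with integral $1$, $\rho_\epsilon=\epsilon^{-1}\rho(\cdot/\epsilon)$, and $A_\epsilon=A*\rho_\epsilon$. Then $\widehat{A_\epsilon}(u)=\widehat A(u)\widehat\rho(\epsilon u)$ is integrable, and inserting $A_\epsilon(x)=\int\widehat{A_\epsilon}(u)e(ux)\,du$ into $\int A_\epsilon(x)e(-\xi x)\,d\mu(x)$ and using Fubini gives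
$$\widehat{A_\epsilon\mu}(\xi)=\int\widehat A(u)\,\widehat\rho(\epsilon u)\,\widehat\mu(\xi-u)\,du.$$
Let $\epsilon\to0$. On the left, $|A_\epsilon|\le1$ and $A_\epsilon\to A$ off the finitely many endpoints of the $I_j$, which are $\mu$-null since $\mu$ has no atoms (Observation 1). On the right, $|\widehat\rho|\le1$ and $\widehat\rho(\epsilon u)\to1$, so dominated convergence applies. This proves (1).

**Step 3: $L^2$ bounds for $\widehat A$ that do not depend on $m$.** First, $\|\widehat A\|_2^2=\|A\|_2^2=\sum|a_j|^2|I_j|\le1$. Next, for all $x,h$,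
$$|A(x+h)-A(x)|^2\le2\sum_j|a_j|^2\,|1_{I_j}(x+h)-1_{I_j}(x)|.$$
Indeed, if $x,x+h$ lie in the same $I_j$ the left side is $0$; if they lie in different intervals $I_j,I_{j'}$ it is at most $2|a_j|^2+2|a_{j'}|^2$, which is the right side; if exactly one of them lies in some $I_j$ it is $|a_j|^2$; otherwise it is $0$. Since $\int|1_I(x+h)-1_I(x)|\,dx\le2|h|$, integration gives $\|A(\cdot+h)-A\|_2^2\le4|h|$, that is,
$$\int|\widehat A(u)|^2|e(hu)-1|^2\,du\le4|h|.$$
For $T\ge1$ take $h=1/(4T)$. For $T\le|u|\le2T$ we have $\pi h|u|\in[\pi/4,\pi/2]$, so $|e(hu)-1|^2=4\sin^2(\pi hu)\ge2$. Hence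
$$\int_{T\le|u|\le2T}|\widehat A(u)|^2\,du\le\frac1T.\tag{2}$$

**Step 4: sum over dyadic blocks.** Let $X=\langle\xi\rangle$. We bound $\widehat\mu(\xi-u)$ in $L^2$ over $|u|\le2T$.

If $4T\le X$ and $|u|\le2T$, then $\langle\xi-u\rangle\ge X-2T\ge X/2$, so $\int_{|u|\le2T}|\widehat\mu(\xi-u)|^2du\le CTX^{-t}$. If $4T>X$, then $|\xi-u|\le X+2T\le6T$, so the same integral is at most $C\int_{|v|\le6T}\langle v\rangle^{-t}dv\le CT^{1-t}$; here $t<1$ is used. With (2) and Cauchy–Schwarz, $\int_{T\le|u|\le2T}|\widehat A(u)\widehat\mu(\xi-u)|\,du$ is at most $CX^{-t/2}$ in the first case and at most $CT^{-t/2}$ in the second.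

Sum over $T=2^i$, $i\ge0$. There are $O(\log(2+|\xi|))$ blocks of the first kind. The blocks of the second kind form a geometric series with sum at most $CX^{-t/2}$. For $|u|\le1$ we have $\langle\xi-u\rangle\ge\max(1,|\xi|)\ge X/2$, so by Cauchy–Schwarz and $\|\widehat A\|_2\le1$ this part contributes at most $CX^{-t/2}$. Hence $S\le C\log(2+|\xi|)X^{-t/2}$. $\square$

The case $m=1$ reads: $|\widehat{\mu_I}(\xi)|\le C\log(2+|\xi|)\langle\xi\rangle^{-t/2}$ uniformly over intervals $I\subset[0,1]$.

## 5. A thin target with optimal decay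

The set $F$ has two jobs: it must carry a measure $\lambda$ of decay exponent close to $s$, as Theorem B requires, and it must be so thin that no graph with range in $F$ has Fourier dimension above $s$. This section supplies both.

**Hoeffding's inequality.** If $X_i$ are independent real mean-zero variables with $|X_i|\le c_i$, then $P(|\sum X_i|\ge\tau'(\sum c_i^2)^{1/2})\le2e^{-\tau'^2/2}$ (with $\sum c_i^2>0$). For independent complex mean-zero $Z_i$ with $|Z_i|\le c_i$ and $\tau\geq0$ it follows that
$$P\Big(\big|\sum Z_i\big|>\tau\big(\sum c_i^2\big)^{1/2}\Big)\le4e^{-\tau^2/4}.\tag{3}$$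
Indeed, on the event, the real or the imaginary part of the sum exceeds $\tau/\sqrt2$ times the square root in size; apply the real inequality with $\tau'=\tau/\sqrt2$ to each. If all $c_i=0$ the event in (3) is empty.

**Lemma 3.** For $0<s\le1$ there is $\lambda\in\mathcal P([0,1])$ with $|\widehat\lambda(\eta)|\le C_t\langle\eta\rangle^{-t/2}$ for all $t<s$, such that for each $k\ge0$ the set $\operatorname{supp}\lambda$ is covered by at most $2^{sk}$ intervals of length $2^{-k}$.

*Proof.* For $s=1$ take Lebesgue measure on $[0,1]$; its transform is $O(1/|\eta|)$. Let $s<1$.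

**Step 1: a random tree of intervals with about $2^{sk}$ entries at level $k$.** Put $N_k=2^{\lfloor sk\rfloor}$ and $M_k=N_k/N_{k-1}\in\{1,2\}$. Start with the list consisting of $[0,1]$. Given a list of $N_{k-1}$ closed dyadic intervals of length $2^{-(k-1)}$ (repetitions allowed), give each entry $M_k$ children, each chosen independently and uniformly among the two closed halves of the entry. This produces a list $(I_{k,i})_{i\le N_k}$. Let $u_I$ be the uniform probability on $I$ and $\lambda_k=N_k^{-1}\sum_iu_{I_{k,i}}$.

**Step 2: the limit and the covering.** For $j\ge k$ every entry of level $k$ has $N_j/N_k$ descendants in level $j$, so $\lambda_j$ is $N_k^{-1}$ times a sum of probability measures, one on each $I_{k,i}$. Hence for continuous $\varphi$, $|\int\varphi\,d\lambda_j-\int\varphi\,d\lambda_k|$ is at most the oscillation of $\varphi$ at scale $2^{-k}$. So $\lambda_j$ converges weakly to some $\lambda\in\mathcal P([0,1])$, supported on $\bigcap_k\bigcup_iI_{k,i}$. Since $N_k\le2^{sk}$, the covering statement holds for every outcome.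

**Step 3: probability bounds on a grid.** Let $\Delta_k=\widehat{\lambda_k}-\widehat{\lambda_{k-1}}$. Given level $k-1$, $\Delta_k(\eta)$ is the sum over the $N_k$ children of the terms $N_k^{-1}(\widehat u_{\rm child}-\widehat u_{\rm parent})(\eta)$, because each parent is counted $M_k$ times and $M_k/N_k=1/N_{k-1}$. These terms are independent with mean zero, and since $|\widehat{u_I}(\eta)|\le\min(1,1/(\pi|\eta||I|))$, each is bounded by $2N_k^{-1}b_k(\eta)$ with $b_k(\eta)=\min(1,2^k/|\eta|)$. By (3) with $\tau=4\sqrt{j+k+1}$,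
$$P\big(|\Delta_k(\eta)|>8\sqrt{j+k+1}\,N_k^{-1/2}b_k(\eta)\big)\le4e^{-4(j+k+1)}.$$
The grid $2^{-j}\mathbb Z\cap[-2^{j+1},2^{j+1}]$ has at most $5\cdot4^j$ points, and $\sum_{j\ge0}\sum_{k\ge1}5\cdot4^j\cdot4e^{-4(j+k+1)}<\infty$. By Borel–Cantelli, almost surely only finitely many of these events occur. So there is $j_0$ such that $|\Delta_k(\eta)|\le8\sqrt{j+k+1}\,N_k^{-1/2}b_k(\eta)$ for all $j\ge j_0$, all $k\ge1$ and all $\eta$ in the $j$-th grid. Fix such an outcome.

**Step 4: from the grid to all frequencies.** Let $2^j\le|\eta|\le2^{j+1}$, $j\ge j_0$, and round $\eta$ toward $0$ to $\eta'\in2^{-j}\mathbb Z$. Then $|\eta'|\ge2^j$ and $|\widehat\lambda(\eta)-\widehat\lambda(\eta')|\le2\pi2^{-j}$. Since $\widehat\lambda(\eta')=\widehat{\lambda_0}(\eta')+\sum_{k\ge1}\Delta_k(\eta')$, $|\widehat{\lambda_0}(\eta')|\le2^{-j}$ and $N_k\ge2^{sk-1}$,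
$$|\widehat\lambda(\eta)|\le C2^{-j}+C\sum_{k\ge1}\sqrt{j+k+1}\;2^{-sk/2}\min(1,2^{k-j}).$$
The terms with $k\le j$ are at most $\sqrt{2j+1}\,2^{-j}2^{(1-s/2)k}$, with sum at most $C\sqrt{j+1}\,2^{-sj/2}$. For $k>j$ use $j+k+1\le(2j+1)(1+k-j)$ to get the sum at most $C\sqrt{j+1}\,2^{-sj/2}$ again. So $|\widehat\lambda(\eta)|\le C(j+1)2^{-sj/2}$, which is at most $C_t|\eta|^{-t/2}$ for each $t<s$. For $|\eta|\leq 2^{j_0}$ adjust the constant. $\square$

**Lemma 4.** Let $0<s\le1$ and let $F\subset[0,1]$ be compact and, for each $k\ge0$, covered by at most $2^{sk}$ intervals of length $2^{-k}$. Let $E\subset[0,1]$ be nonempty and closed. If $h\in C(E)$ and $h(E)\subset F$, then $\dim_{\rm F}G_h\le s$.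

*Proof.* For $s=1$ this is Proposition 1. Let $s<1$ and suppose that some $\nu\in\mathcal P(G_h)$ has decay exponent $\beta>s$; lowering $\beta$ we may take $s<\beta<1$. The projection $\pi$ of $\nu$ to the $y$-axis is a probability measure on $F$ with $|\widehat\pi(\eta)|=|\widehat\nu(0,\eta)|\le C\langle\eta\rangle^{-\beta/2}$. The idea is to compare the $L^2$ norm of $\pi$ at scale $\delta$ with the size of $F$ at that scale.

Let $\varphi\ge0$ be smooth, supported in $[-1,1]$, $\int\varphi=1$, and $\varphi_\delta=\delta^{-1}\varphi(\cdot/\delta)$ with $\delta=2^{-k}$. By Plancherel and the substitution $v=\delta\eta$,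
$$\|\pi*\varphi_\delta\|_2^2=\int|\widehat\pi(\eta)|^2|\widehat\varphi(\delta\eta)|^2d\eta\le C\delta^{\beta-1}\int|v|^{-\beta}|\widehat\varphi(v)|^2dv\le C\delta^{\beta-1};$$
the last integral is finite since $\beta<1$ and $\widehat\varphi$ decays rapidly. The function $\pi*\varphi_\delta$ vanishes outside the $\delta$-neighborhood of $F$, which has measure at most $3\delta\cdot2^{sk}=3\delta^{1-s}$. By Cauchy–Schwarz,
$$1=\int\pi*\varphi_\delta\le C\delta^{(\beta-1)/2}\delta^{(1-s)/2}=C\delta^{(\beta-s)/2},$$
which is false for small $\delta$. $\square$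

## 6. Decay of the lifted measures: proof of Theorem B

Let $E,s,\lambda,F,\mu_i,t_i$ be as in Theorem B. By Observation 1, $\lambda$ and all $\mu_i$ have no atoms.

**Step 1: choose the partitions after looking at $\lambda$.** This is where the tree over $E$ is made much finer than the tree over $F$. With $\mathcal D_n$ as in Section 1 put
$$\Lambda_Q(\eta)=\lambda(Q)^{-1}\widehat{\lambda_Q}(\eta)\quad(Q\in\mathcal D_n),\qquad\theta_n=\max\big(2,\max_{Q\in\mathcal D_n}\lambda(Q)^{-1}\big)<\infty.$$
The sequence $\theta_n$ is nondecreasing, because each $Q\in\mathcal D_{n-1}$ contains some $Q'\in\mathcal D_n$, and $\lambda(Q')\le\lambda(Q)$. Since $\mu_i$ has no atoms, $\sup_{|I|\le\delta}\mu_i(I)\to0$ as $\delta\to0$. The cuts outside $E$ can be made as dense as we like, so the partitions of Section 1 can be chosen with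
$$\mu_i(P)\le\theta_n^{-n}\qquad(P\in\Pi_n,\ 1\le i\le n).\tag{4}$$
Let $f$ be the random function of Section 1 for these partitions; it is continuous with $f(E)\subset F$. We show that almost surely $f$ has the decay property for all $i$ and $\varepsilon$. Until the last step fix $i$ and write $\mu=\mu_i$, $t=t_i<s\le1$, $\nu=\nu_i$.

**Step 2: a martingale from the product measure to the lifted measure.** The aim is to write $\widehat\nu$ as the transform of $\mu\times\lambda$ plus one fluctuation per level. Let
$$M_n(\xi,\eta)=\int e(-\xi x)\Lambda_{Q_n(x)}(\eta)\,d\mu(x)=\sum_{P\in\Pi_n}\widehat{\mu_P}(\xi)\Lambda_{Q_n(P)}(\eta).$$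
Then $M_0=\widehat\mu(\xi)\widehat\lambda(\eta)$. Since $\Lambda_Q(\eta)$ is an average of $e(-\eta y)$ over $y\in Q$ and $f(x)\in\overline{Q_n(x)}$,
$$|M_n(\xi,\eta)-\widehat\nu(\xi,\eta)|\le2\pi|\eta|2^{-n}.\tag{5}$$
Since $\widehat{\mu_{P'}}$, $P'\in\Pi_{n-1}$, is the sum of the $\widehat{\mu_P}$ over the children $P$ of $P'$,
$$D_n:=M_n-M_{n-1}=\sum_{P\in\Pi_n}\widehat{\mu_P}(\xi)\big(\Lambda_{Q_n(P)}(\eta)-\Lambda_{Q_{n-1}(P^-)}(\eta)\big).$$
Given the choices up to level $n-1$, the summands are independent. They have mean zero, because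
$$\sum_{Q'\subset Q,\,Q'\in\mathcal D_n}\frac{\lambda(Q')}{\lambda(Q)}\Lambda_{Q'}=\lambda(Q)^{-1}\sum_{Q'}\widehat{\lambda_{Q'}}=\Lambda_Q .$$
They are bounded by $\kappa_n(\eta)|\widehat{\mu_P}(\xi)|$, where $\kappa_n(\eta)$ is the maximum of $|\Lambda_{Q'}(\eta)-\Lambda_Q(\eta)|$ over $Q'\subset Q$, $Q'\in\mathcal D_n$, $Q\in\mathcal D_{n-1}$.

**Step 3: bounds for the two factors.** Put $\sigma_n(\xi)^2=\sum_{P\in\Pi_n}|\widehat{\mu_P}(\xi)|^2$. Then, with $C$ independent of $n$,
$$\kappa_n(\eta)\le\min\big(2,\ C\theta_n\log(2+|\eta|)\langle\eta\rangle^{-t/2}\big),\tag{6}$$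
$$\sigma_n(\xi)^2\le\min\big(1,\ \max_{P\in\Pi_n}\mu(P),\ C\log^2(2+|\xi|)\langle\xi\rangle^{-t}\big).\tag{7}$$
For (6): $|\Lambda_Q|\le1$, and Lemma 2 with $m=1$ for $\lambda$ with the exponent $t$ (allowed since $0<t<s$ and $t<1$) gives $|\widehat{\lambda_Q}(\eta)|\le C\log(2+|\eta|)\langle\eta\rangle^{-t/2}$; the normalizing factors for $Q'$ and $Q$ are at most $\theta_n$. For (7): $|\widehat{\mu_P}|\le\mu(P)$ and $\sum_P\mu(P)=1$ give the first two bounds. The third is Lemma 2 for $\mu$, since the pieces are $P=E\cap I$ with disjoint intervals $I$ and $\mu$ lives on $E$, so $\mu_P=\mu_I$.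

**Step 4: all fluctuations on a grid, simultaneously.** Let $Z_j=2^{-j}\mathbb Z^2\cap[-2^{j+1},2^{j+1}]^2$; it has at most $(5\cdot4^j)^2=25\cdot16^j$ points. Apply (3) conditionally on the choices up to level $n-1$, with $\tau=6\sqrt{j+1}$ and $\sum c_i^2=\kappa_n^2\sigma_n^2$:
$$P\big(|D_n(z)|>6\sqrt{j+1}\,\kappa_n(\eta)\sigma_n(\xi)\big)\le4e^{-9(j+1)},\qquad z=(\xi,\eta)\in Z_j.$$
Since $\sum_j2j\cdot25\cdot16^j\cdot4e^{-9(j+1)}<\infty$, Borel–Cantelli gives, almost surely, some $j_0\ge1$ with
$$|D_n(z)|\le6\sqrt{j+1}\,\kappa_n(\eta)\sigma_n(\xi)\quad\text{for all }j\ge j_0,\ 1\le n\le2j,\ z=(\xi,\eta)\in Z_j.\tag{8}$$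

**Step 5: reduce to the grid.** Fix an outcome satisfying (8), $\varepsilon\in(0,1)$, $j\ge j_0$, and $\zeta$ with $2^j\le|\zeta|<2^{j+1}$. Round the coordinates of $\zeta$ toward $0$ to get $z=(\xi,\eta)\in Z_j$. Then $|\zeta-z|\le\sqrt2\,2^{-j}$, and $|z|\ge2^j-\sqrt2\,2^{-j}\ge2^{j-1}$ as $j\ge1$. Since $\nu$ lives on $[0,1]^2$, $|\widehat\nu(\zeta)-\widehat\nu(z)|\le2\pi\sqrt2\,|\zeta-z|\le4\pi2^{-j}$. By (5) with $n=2j$ and $|\eta|\le2^{j+1}$, $|\widehat\nu(z)-M_{2j}(z)|\le4\pi2^{-j}$. Hence
$$|\widehat\nu(\zeta)|\le8\pi2^{-j}+|M_0(z)|+\sum_{n=1}^{2j}|D_n(z)|.\tag{9}$$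
By the computation at the start of Section 3, $|M_0(z)|\le C\langle\xi\rangle^{-t/2}\langle\eta\rangle^{-t/2}\le C2^{-jt/2}$.

**Step 6: near-horizontal frequencies.** Suppose $|\xi|\ge|\eta|$. Then $|\xi|\ge|z|/\sqrt2\ge2^{j-2}$. By (7), $\sigma_n\le C(j+1)2^{-jt/2}$, and $\kappa_n\le2$. By (8), $\sum_{n\le2j}|D_n(z)|\le C(j+1)^{5/2}2^{-jt/2}$.

**Step 7: near-vertical frequencies.** Suppose $|\eta|>|\xi|$. Then $|\eta|\ge2^{j-2}$. Here the trade between $\theta_n$ and the fineness (4) of $\Pi_n$ is used. Let $n_0=\max(i,\lceil1/\varepsilon\rceil)$.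

- If $n<n_0$, then (6) and $\sigma_n\le1$ give $\kappa_n\sigma_n\le C\theta_{n_0}(j+1)2^{-jt/2}$.
- If $n\ge n_0$ and $\theta_n\le2^{j\varepsilon}$, then (6) and $\sigma_n\le1$ give $\kappa_n\sigma_n\le C(j+1)2^{-jt/2+j\varepsilon}$.
- If $n\ge n_0$ and $\theta_n>2^{j\varepsilon}$, then (4), applicable since $n\ge i$, and (7) give $\kappa_n\sigma_n\le2\theta_n^{-n/2}\le2\cdot2^{-j\varepsilon n/2}\le2\cdot2^{-j/2}\le2\cdot2^{-jt/2}$, since $n\varepsilon\ge1$ and $t<1$.

With (8), $\sum_{n\le2j}|D_n(z)|\le C_{i,\varepsilon}(j+1)^{5/2}2^{-jt/2+j\varepsilon}$.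

**Step 8: conclude.** By (9) and Steps 6 and 7, $|\widehat\nu(\zeta)|\le C(j+1)^{5/2}2^{-jt/2+j\varepsilon}\le C\langle\zeta\rangle^{-t/2+2\varepsilon}$ for $|\zeta|\ge2^{j_0}$; for smaller $|\zeta|$ it holds with another constant. The event (8) does not depend on $\varepsilon$, and there are countably many $i$, so almost surely the conclusion holds for all $i$ and all $\varepsilon$ at once. Any such outcome is the required $f$. $\square$

## 7. Affine pieces, localization, and totally disconnected subsets of intervals

Theorem B needs a totally disconnected domain. Three lemmas let us pass to one without changing the dimension. The first says that affine pieces of a graph are invisible.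

**Lemma 5.** If $f\in C(E)$, $E_1\subset E$ is nonempty and closed, and $E\setminus E_1$ is a countable union of sets on each of which $f$ is affine, then $\dim_{\rm F}G_f=\dim_{\rm F}G_{f|E_1}$. If $G_f$ lies in countably many lines, then $\dim_{\rm F}G_f=0$.

*Proof.* Let $\nu\in\mathcal P(G_f)$ have positive decay exponent. By Observation 2 it gives no mass to lines. In the last statement this is impossible, so $\dim_{\rm F}G_f=0$. In the first statement $G_f\setminus G_{f|E_1}$ lies in countably many lines, so $\nu$ is supported on the compact set $G_{f|E_1}$; hence $\dim_{\rm F}G_f\le\dim_{\rm F}G_{f|E_1}$. The other inequality is monotonicity. $\square$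

The second lemma finds a point near which $E$ already has its full Fourier dimension. It is needed to make the construction a small perturbation of a given function, and so to get density.

**Lemma 6.** If $\alpha=\dim_{\rm F}E>0$, there is $x_0\in E$ with $\dim_{\rm F}(E\cap J)=\alpha$ for every $J=[x_0-\delta,x_0+\delta]\cap[0,1]$, $\delta>0$.

*Proof.* Choose $0<t_k<\alpha$ with $t_k\uparrow\alpha$ and $\mu_k\in\mathcal P(E)$ with decay exponent $t_k$. Put $J_0=[0,1]$. If $J_m$ is a closed dyadic interval of length $2^{-m}$ with $\mu_k(J_m)>0$ for infinitely many $k$, then one of its closed halves has the same property; call it $J_{m+1}$. Let $\{x_0\}=\bigcap_mJ_m$. Each $J_m$ meets the closed set $E$, so $x_0\in E$. A set $J$ as in the statement contains $J_m$ as soon as $2^{-m}\le\delta$. By Lemma 2 with $m=1$ (note $t_k<\alpha\le1$), for the infinitely many $k$ with $\mu_k(J_m)>0$ the normalized restriction of $\mu_k$ to $J_m$ has every decay exponent less than $t_k$. Hence $\dim_{\rm F}(E\cap J)\ge\alpha$. The converse is monotonicity. $\square$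

The third lemma handles sets that contain intervals.

**Lemma 7.** Every interval $[a,b]$, $a<b$, contains a totally disconnected compact set $E_1$ with $\dim_{\rm F}E_1=1$.

*Proof.* Let $(r_k)_{k\ge1}$ be dense in $[a,b]$ and $E_1=[a,b]\setminus\bigcup_k(r_k-\rho e^{-k},r_k+\rho e^{-k})$, with $\rho>0$ so small that $|E_1|>0$. Then $E_1$ is closed with empty interior, so it contains no nondegenerate interval and is totally disconnected. Let $A_n$ be $[a,b]$ minus the first $n$ removed intervals. It is a union of at most $n+1$ intervals, so $|\widehat{1_{A_n}}(\xi)|\le(n+1)/(\pi|\xi|)$. Also $|A_n\setminus E_1|\le\sum_{k>n}2\rho e^{-k}\le4\rho e^{-n}$. With $n=\lceil\log|\xi|\rceil$ for large $|\xi|$ we get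
$$|\widehat{1_{E_1}}(\xi)|\le\frac{\log|\xi|+2}{\pi|\xi|}+\frac{4\rho}{|\xi|}=O\Big(\frac{\log|\xi|}{|\xi|}\Big).$$
So normalized Lebesgue measure on $E_1$ has decay exponent $1$. $\square$

## 8. All values occur, densely: Theorem A and the first half of Theorem A′

Let $g\in C(E)$, $\epsilon>0$, $\alpha=\dim_{\rm F}E$ and $0\le s\le\alpha$. We find $f\in C(E)$ with $\|f-g\|\le\epsilon$ and $\dim_{\rm F}G_f=s$. This proves Theorem A (the second part of it uses Proposition 1) and the density claim. Extend $g$ continuously to $[0,1]$ by Tietze's theorem.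

If $s=0$, let $f$ be the restriction to $E$ of a continuous piecewise affine function with finitely many pieces within $\epsilon$ of $g$. Then $G_f$ lies in finitely many lines and $\dim_{\rm F}G_f=0$ by Lemma 5.

From now on $s>0$. Then $\alpha>0$; let $x_0$ be the point of Lemma 6.

**Step 1: a piecewise affine approximation that is constant near $x_0$.** The constant stretch will make the final graph over the good subset an affine copy of a graph from Theorem B. Choose $\tau>0$ with $|g(x)-g(y)|\le\epsilon/4$ whenever $|x-y|\le\tau$. Let $\delta=\tau/2$ and $J=[x_0-\delta,x_0+\delta]\cap[0,1]=[a,b]$. Take finitely many nodes in $[0,1]$, including $0,1,a,b$, none in $(a,b)$, with consecutive nodes outside $J$ at distance at most $\tau$. Let $p$ be the continuous piecewise affine function with value $c:=g(x_0)$ at $a$ and $b$ and value $g$ at the other nodes. Then $p\equiv c$ on $J$, and $|p-g|\le\epsilon/4$ there. If $x$ lies between consecutive nodes outside $J$, then $p(x)$ lies between two node values. Each node value is within $\epsilon/4$ of $g$ at the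 node, and that is within $\epsilon/4$ of $g(x)$. So $\|p-g\|\le\epsilon/2$ on $[0,1]$. By Lemma 6, $\dim_{\rm F}(E\cap J)=\alpha$.

**Step 2: a totally disconnected closed $E_1\subset E\cap J$ with $\dim_{\rm F}E_1=\alpha$.** If $E\cap J$ has empty interior in $\mathbb R$, it contains no nondegenerate interval, and we take $E_1=E\cap J$. Otherwise $E\cap J$ contains a nondegenerate interval. Lemma 7 gives a totally disconnected compact $E_1$ in that interval with $\dim_{\rm F}E_1=1$, and by monotonicity $\alpha=1$.

**Step 3: a graph of dimension $s$ over $E_1$.** Choose $0<t_k<s$ with $t_k\uparrow s$. As $s\le\dim_{\rm F}E_1$, there are $\mu_k\in\mathcal P(E_1)$ with $|\widehat{\mu_k}(\xi)|\le C_k\langle\xi\rangle^{-t_k/2}$. Let $\lambda$ be the measure of Lemma 3 for this $s$, and $F=\operatorname{supp}\lambda\subset[0,1]$. Theorem B gives $h\in C(E_1)$ with $h(E_1)\subset F$ such that $(\mathrm{id},h)_*\mu_k\in\mathcal P(G_h)$ has every decay exponent less than $t_k$, for every $k$. So $\dim_{\rm F}G_h\ge s$. By the covering in Lemma 3 and by Lemma 4, $\dim_{\rm F}G_h\le s$.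 Hence $\dim_{\rm F}G_h=s$.

**Step 4: extend across the gaps.** Let $H\colon[0,1]\to[0,1]$ equal $h$ on $E_1$, be affine on the closure of each component of $[\min E_1,\max E_1]\setminus E_1$, and be constant to the left of $\min E_1$ and to the right of $\max E_1$. We check that $H$ is continuous. At points outside $E_1$ this is clear. Let $x\in E_1$ and $y_n\downarrow x$ with $y_n>x$. If $x$ is the left endpoint of a gap or $x=\max E_1$, then $H(y_n)\to H(x)$ is clear. Otherwise we may assume $y_n<\max E_1$. Along the $y_n\in E_1$ use the continuity of $h$. For $y_n$ in a gap $(a_n,b_n)$ we have $x<a_n<y_n$, so $a_n\to x$. Each fixed gap contains only finitely many $y_n$, because its left endpoint is greater than $x$. The gaps have finite total length, so only finitely many are longer than a given number. Hence $b_n-a_n\to0$ and $b_n\to x$. Since $H(y_n)$ lies between $h(a_n)$ and $h(b_n)$, it tends to $h(x)$. The case $y_n\uparrow x$ is symmetric.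

**Step 5: assemble.** Put $f=\big(p+\frac\epsilon2H\big)|_E$. Since $0\le H\le1$, $\|f-g\|\le\frac\epsilon2+\frac\epsilon2=\epsilon$. The set $[0,1]\setminus E_1$ has countably many components, $H$ is affine on each, and $p$ has finitely many affine pieces; so $E\setminus E_1$ is a countable union of sets on each of which $f$ is affine. On $E_1\subset J$ we have $f=c+\frac\epsilon2h$, so $G_{f|E_1}$ is the image of $G_h$ under the invertible affine map $(x,y)\mapsto(x,c+\frac\epsilon2y)$. By Lemma 5, Observation 3 and Step 3,
$$\dim_{\rm F}G_f=\dim_{\rm F}G_{f|E_1}=\dim_{\rm F}G_h=s.$$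
So the answer to the Question is yes. $\blacksquare$

## 9. The generic graph has Fourier dimension zero

It remains to prove that $\{f\in C(E):\dim_{\rm F}G_f=0\}$ is residual, that is, contains a countable intersection of dense open subsets of $C(E)$. The graphs of piecewise affine functions have dimension $0$; we show that functions which are extremely well approximated by them inherit this.

**Step 1: the dense $G_\delta$ set.** Let $\mathcal A_N\subset C(E)$ be the set of restrictions to $E$ of continuous piecewise affine functions on $[0,1]$ with at most $N$ pieces, and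
$$U_m=\bigcup_{N\ge m}\ \bigcup_{p\in\mathcal A_N}B(p,e^{-N}),$$
with open balls $B$ in $C(E)$. Each $U_m$ is open. It is dense, because $\mathcal A_N$ increases with $N$, so that $U_m\supset\bigcup_N\mathcal A_N$, and this union is dense. Let $f\in\bigcap_mU_m$, and suppose that some $\nu\in\mathcal P(G_f)$ satisfies $|\widehat\nu(\zeta)|\le C\langle\zeta\rangle^{-\beta/2}$; we may take $\beta\in(0,1)$. We derive a contradiction.

**Step 2: decay survives restriction to vertical strips.** One affine piece of an approximant sees only the part of $\nu$ over an interval, so we need a bound that is uniform over intervals. For an interval $I\subset[0,1]$ put $\nu_I=\nu|_{I\times\mathbb R}$. We claim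
$$\widehat{\nu_I}(\xi,\eta)=\int\widehat{1_I}(u)\,\widehat\nu(\xi-u,\eta)\,du,\qquad|\widehat{1_I}(u)|\le\min(1,1/|u|).\tag{10}$$
The integral converges absolutely. The formula follows as in Step 2 of the proof of Lemma 2: replace $1_I(x)$ by $1_I*\rho_\epsilon(x)$, use Fourier inversion in $x$ and Fubini, and let $\epsilon\to0$; the two vertical lines over the endpoints of $I$ are $\nu$-null by Observation 2. Let $Z=|(\xi,\eta)|\ge1$ and split (10).

- If $|u|\le Z/4$, then $|(\xi-u,\eta)|\ge3Z/4$, and this part is at most $CZ^{-\beta/2}\int_{|u|\le Z/4}\min(1,1/|u|)\,du\le CZ^{-\beta/2}\log(2+Z)$.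
- If $Z/4\le|u|\le4Z$, then $|\widehat{1_I}(u)|\le4/Z$ and $|\xi-u|\le5Z$, and this part is at most $CZ^{-1}\int_{|v|\le5Z}\langle v\rangle^{-\beta/2}dv\le CZ^{-\beta/2}$.
- If $|u|>4Z$, then $|\xi|\le Z<|u|/4$, so $|\xi-u|\ge3|u|/4$, and this part is at most $C\int_{|u|>4Z}|u|^{-1-\beta/2}du\le CZ^{-\beta/2}$.

So $|\widehat{\nu_I}(\zeta)|\le C'|\zeta|^{-\beta/3}$ for $|\zeta|\ge1$, with $C'$ independent of $I$.

**Step 3: a frequency where the transform is too large.** For arbitrarily large $N$ there is $p\in\mathcal A_N$ with $\|f-p\|<e^{-N}$. Among its at most $N$ pieces there is an interval $I$ on which $p(x)=ax+b$ and $\nu(I\times\mathbb R)\ge1/N$. On the part of $G_f$ over $I$ we have $|y-ax-b|<e^{-N}$. Let $r=e^N/12$. Then the phases $2\pi r(y-ax-b)$ lie in $[-\pi/6,\pi/6]$, where the cosine is at least $\frac12$, so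
$$|\widehat{\nu_I}(-ra,r)|=\Big|\int e\big(-r(y-ax-b)\big)\,d\nu_I\Big|\ge\frac12\,\nu(I\times\mathbb R)\ge\frac1{2N}.$$
But $|(-ra,r)|\ge r\ge1$ for large $N$, so Step 2 gives $\frac1{2N}\le C'(e^N/12)^{-\beta/3}$, which is false for large $N$.

Hence $\dim_{\rm F}G_f=0$ for all $f$ in the dense $G_\delta$ set $\bigcap_mU_m$, and $\{f:\dim_{\rm F}G_f=0\}$ is residual. For $0<s\le\dim_{\rm F}E$ the set $\{f:\dim_{\rm F}G_f=s\}$ is contained in the complement of this residual set, so it is meager, and it is dense by Section 8. This completes the proof of Theorem A′. $\blacksquare$
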